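\title{Cantor sets whose polynomial and rational hulls coincide and have interior}

\begin{abstract}
For every $N\ge 2$ we construct a Cantor set $X\subset\mathbb C^N$ whose rational hull has interior and equals its polynomial hull. The set $X$ lies in a spherical shell $\{1<|z|<1+\varepsilon\}$, and its hull contains the closed unit ball and is starshaped about the origin. The two hulls agree as soon as the rational hull contains every segment from the origin to a point of $X$. We obtain this property by cutting the shell along thin conical walls, which no algebraic hypersurface can follow, and along thin spherical gaps, curved so that a hypersurface entering a gap must leave it toward the origin.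
\end{abstract}

\section{The two hulls and the main theorem}\label{sec:intro}

Throughout, \emph{polynomial} means holomorphic polynomial on $\mathbb C^N$. We write $\langle z,a\rangle=\sum_j z_j\bar a_j$, we let $B(x,r)$ and $\overline B(x,r)$ be the open and closed Euclidean balls, and $S$ is the unit sphere of $\mathbb C^N$. For a compact set $X\subset\mathbb C^N$, the \emph{polynomial hull} and the \emph{rational hull} of $X$ are
\begin{align*}
\widehat X&=\{z\in\mathbb C^N : |p(z)|\le \sup\nolimits_{X}|p| \text{ for every polynomial } p\},\\
h_r(X)&=\{z\in\mathbb C^N : p(z)\in p(X) \text{ for every polynomial } p\}.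
\end{align*}
On $\widehat X$ a polynomial is no larger than on $X$; on $h_r(X)$ it takes no value that it does not take on $X$. (Equivalently, $h_r(X)$ is the set of $z$ with $|r(z)|\le\sup_X|r|$ for every rational function $r=p/q$ with $q$ zero-free on $X$.) Thus $X\subset h_r(X)\subset\widehat X$, both hulls grow with $X$, and $\widehat X$ is compact and equal to its own polynomial hull.

Call the zero set of a nonconstant polynomial a \emph{hypersurface}. The hypersurfaces through $z$ are the sets $\{p=p(z)\}$ with $p$ nonconstant, so for nonempty $X$
\begin{equation}\label{eq:hyp}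
z\in h_r(X)\iff\text{every hypersurface through $z$ meets $X$.}
\end{equation}
The rational hull is the set of points that $X$ shields: no hypersurface reaches them without touching $X$.

For $N=1$ the polynomial $p(z)=z$ gives $h_r(X)=X$ for every $X$. For the torus $\{|z_1|=|z_2|=1\}\subset\mathbb C^2$ the coordinate functions show that the rational hull is the torus itself, while the polynomial hull is the closed bidisc by the maximum principle in each variable; so the hulls can be very different. For the sphere $S$ with $N\ge2$, a hypersurface through a point of the unit ball must reach the sphere (Lemma~\ref{lem:max} with $w=0$), and both hulls equal $\overline B(0,1)$.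

A \emph{Cantor set} is a subset of $\mathbb C^N$ homeomorphic to the middle-thirds Cantor set. Such a set has openings at every scale, and one expects hypersurfaces to thread them. Nevertheless, Henkin proved that there is a Cantor set in $\mathbb C^2$ whose rational hull has interior in $\mathbb C^2$, and Izzo proved the same with $\mathbb C^2$ replaced by $\mathbb C^N$ for every $N\ge2$. On the other hand, equality of the hulls is easy to arrange when they are small. Let $C\subset\mathbb R$ be the middle-thirds set and $X=C\times\{0\}\subset\mathbb C^N$. A point off the $z_1$-axis is excluded from $\widehat X$ by a coordinate function, and for $\zeta\in\mathbb C\setminus C$ a polynomial $g$ approximating $1/(z_1-\zeta)$ on $C$ makes $1-(z_1-\zeta)g(z_1)$ small on $X$ and equal to $1$ at $(\zeta,0)$; hence $\widehat X=h_r(X)=X$. The following problem, from Izzo's paper \cite{Izzo}, asks for both properties at once.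

\begin{quote}
Is there a Cantor set $X$ in some $\mathbb C^N$ such that $h_r(X)$ has interior in $\mathbb C^N$ and $\widehat X=h_r(X)$? Is there an example in $\mathbb C^2$?
\end{quote}

To give $h_r(X)$ interior one must shield one small ball, chosen in advance. To have $\widehat X=h_r(X)$ one must shield every point of $\widehat X$, a set that is not known in advance and that includes whatever points lie in the outermost openings of $X$, where a hypersurface has the best chance to come and go. One might therefore guess that the answer is no. It is yes, to both questions.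

Let $C(X)$ be the algebra of continuous complex functions on $X$, and let $P(X)$ and $R(X)$ be the uniform closures in $C(X)$ of the polynomials and of the rational functions $p/q$ with $q$ zero-free on $X$.

\begin{theorem}\label{thm:main}
Let $N\ge2$ and $0<\varepsilon\le\frac12$. There is a Cantor set $X\subset\{1<|z|<1+\varepsilon\}\subset\mathbb C^N$ with
\[
\overline B(0,1)\subset h_r(X)=\widehat X\subset B(0,1+\varepsilon).
\]
Moreover $\widehat X$ is starshaped about $0$ (so it is connected and contractible), and $P(X)=R(X)\neq C(X)$.
\end{theorem}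

\begin{remark}
The range $N\ge2$ is the full range: for $N=1$ we have $h_r(X)=X$, and a Cantor set has no interior. The hull can be as close to a ball as prescribed but is never a ball. Indeed, suppose $\widehat X=\overline B(c,r)$. For $a\in S$ the polynomial $p(z)=\frac12(1+\langle z-c,a\rangle/r)$ equals $1$ at $c+ra$ and has modulus less than $1$ elsewhere on the ball. Since $c+ra\in\widehat X$ and $X\subset\overline B(c,r)$, the point $c+ra$ lies in $X$. So $X$ contains a sphere and is not a Cantor set.
\end{remark}

Section~\ref{sec:crit} replaces the unknown set $\widehat X$ by an explicit one, the union of the segments from $0$ to the points of $X$. Section~\ref{sec:model} shows on complex lines how a shell must be cut for these segments to stay shielded, and Section~\ref{sec:escape} extends the computations from lines to all hypersurfaces. Sections~\ref{sec:adm}--\ref{sec:rad} carry out the cuts, and Section~\ref{sec:limit} passes to the limit. From now on $N\ge2$.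

\section{A radial criterion for equality of the hulls}\label{sec:crit}

For $D\subset\mathbb C^N$ put $[0,1]D=\{sx:0\le s\le1,\ x\in D\}$. We use the Oka--Weil theorem: if $K$ is compact and $\widehat K=K$, then every function holomorphic in a neighborhood of $K$ is a uniform limit on $K$ of polynomials. Apply it to $K=\widehat X$ and to $1/q$, where the polynomial $q$ is zero-free on $\widehat X$. The approximating polynomials $f_k$ satisfy $\max_{\widehat X}|f_k|\le\max_X|f_k|$, so in the limit $\max_{\widehat X}|1/q|\le\max_X|1/q|$. Hence
\begin{equation}\label{eq:oka}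
q\text{ zero-free on }\widehat X\implies 1/q\in P(X)\ \text{ and }\ \min\nolimits_{\widehat X}|q|=\min\nolimits_X|q|.
\end{equation}
The second conclusion says that a moving hypersurface cannot approach $\widehat X$ without approaching $X$. The proof below brings a given hypersurface in from infinity by dilations.

\begin{proposition}\label{prop:crit}
Let $X\subset\mathbb C^N$ be a nonempty compact set with $[0,1]X\subset h_r(X)$. Then $h_r(X)=\widehat X$, and $\widehat X$ is starshaped about $0$.
\end{proposition}

\begin{proof}
We first show that a polynomial $p$ that is zero-free on $X$ is zero-free on $\widehat X$. Since $p(h_r(X))\subset p(X)$, the polynomial $p$ is zero-free on $h_r(X)$, hence on the compact set $[0,1]X$; this is where the hypothesis enters. Put $m=\min_{[0,1]X}|p|>0$ and $p_s(z)=p(sz)$, so that $|p_s|\ge m$ on $X$ for all $s\in[0,1]$. Let $J$ be the set of $s\in[0,1]$ such that $p_s$ is zero-free on $\widehat X$. Then $0\in J$, because $p_0$ is the constant $p(0)\ne0$. The set $J$ is open in $[0,1]$, because $\widehat X$ is compact and $p_s$ depends continuously on $s$. If $s\in J$, then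 $|p_s|\ge m$ on $\widehat X$ by \eqref{eq:oka}; this bound passes to limits of such $s$, so $J$ is closed. Hence $J=[0,1]$, and $p=p_1$ is zero-free on $\widehat X$.

If $z\in\widehat X\setminus h_r(X)$, choose a polynomial $q$ with $q(z)\notin q(X)$. Then $q-q(z)$ is zero-free on $X$ and vanishes at $z\in\widehat X$, which is impossible. So $h_r(X)=\widehat X$.

For $0<s\le1$ the substitution $z\mapsto sz$ permutes the polynomials, so $s\widehat X=\widehat{sX}$; and $sX\subset\widehat X$ gives $\widehat{sX}\subset\widehat X$. Also $0\in[0,1]X\subset\widehat X$. So $\widehat X$ is starshaped about $0$.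
\end{proof}

The hypothesis cannot be weakened to $[0,1]X\subset\widehat X$: the torus of Section~\ref{sec:intro} satisfies that inclusion.

\section{How to cut a shell: the case of complex lines}\label{sec:model}

By Proposition~\ref{prop:crit} we want a totally disconnected compact set $X_0$ whose rational hull contains a ball about $0$ and the set $[0,1]X_0$. We obtain $X_0$ as the intersection of sets $D^1\supset D^2\supset\cdots$ in a shell, each a finite union of ever smaller pieces and each with the same property. Call
\[
\operatorname{sh}(D)=[0,1]D\setminus D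
\]
the \emph{shadow} of $D$: the points missing from $D$ that lie between the origin and a point of $D$. Passing from $D$ to a smaller set $D'$ has two costs. The hypersurfaces that had to meet $D$ must still meet $D'$. And a removed point may fall into the shadow of $D'$, in which case all hypersurfaces through it must meet $D'$ as well. In this section we test the cuts on the simplest hypersurfaces; nothing here is used in the later proofs except the definition \eqref{eq:psi}.

\subsection*{Cuts along rays}
To make the pieces narrow we remove neighborhoods of walls that are unions of rays from $0$. Such a cut casts no new shadow, since everything beyond a removed point is removed too. The wall must not contain a hypersurface. The flat wall $\{\operatorname{Re}\langle z,a\rangle=0\}$ contains $\{\langle z,a\rangle=0\}$, and removing it already expels $0$ from the rational hull. We use round cones instead. For $a\in S$ and $0<\alpha\le\frac1{10}$ let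
\begin{equation}\label{eq:psi}
\psi_a(z)=\psi_{a,\alpha}(z)=\cos\alpha\,|z|-\operatorname{Re}\langle z,a\rangle .
\end{equation}
The wall $\{\psi_a=0\}$ is the cone of rays at angle $\alpha$ from $a$, and $\psi_a<0$ inside it. On a complex line through $0$ with unit direction $\xi$,
\[
\psi_a(te^{i\varphi}\xi)=t\bigl(\cos\alpha-\operatorname{Re}(e^{i\varphi}\langle\xi,a\rangle)\bigr),\qquad t>0,
\]
and for a suitable $\varphi$ this is at least $t\cos\alpha$. So the line leaves the wall on each sphere $|z|=t$, by an amount that does not depend on the line.

\subsection*{Cuts across rays}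
To make the pieces short we must also remove gaps transverse to the rays, and a gap lies in the shadow of the block outside it. Take $N=2$ and $a=(1,0)$, and suppose that the outer block lies over the cap $\Lambda'=\{\theta\in S:\psi_a(\theta)\le0\}$ of directions. Let $y=(re^{i\alpha},0)$ be a point of the gap at the edge of the shadow, and let $L$ be the line $\{z_1=re^{i\alpha}\}$ through it. For $z=(re^{i\alpha},\zeta)\in L$,
\[
|z|^2=r^2+|\zeta|^2,\qquad \psi_a(z)=\cos\alpha\,(|z|-r).
\]
Thus $L$ meets the solid cone over $\Lambda'$ only at $y$. Some block wider than $\Lambda'$ has to catch $L$. Widening the outer block only moves the problem to the edge of a wider shadow, so the wider block must be the \emph{inner} one. But if the gap is bounded by spheres centered at $0$, the inner block lies in $\{|z|<r\}$, and $L$ never enters that ball.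

The remedy is to curve the gap the other way. Let $c=4a$, a point beyond the shell, and let the gap be $\{R<|z-c|<R+\delta\}$. Near the axis through $a$, moving away from $c$ along a ray means moving toward $0$, so the inner block is now the part with $|z-c|\ge R+\delta$. On $L$ we have $|z-c|^2=|y-c|^2+|\zeta|^2$, and $L$ reaches the inner side of the gap by the time $|\zeta|^2=2R\delta+\delta^2$. The sideways drift is of order $\sqrt\delta$. If the inner block is wider than the outer one by a margin $\kappa$ and $\delta$ is much smaller than $\kappa^2$, the inner block catches $L$; see Figure~\ref{fig:gap}. Every other line through $y$ is caught as quickly: for a unit vector $\xi$,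
\begin{equation}\label{eq:line}
|y+\zeta\xi-c|^2=|y-c|^2+2\operatorname{Re}\bigl(\zeta\langle\xi,y-c\rangle\bigr)+|\zeta|^2,
\end{equation}
and on the circle $|\zeta|=\rho$ the middle term is nonnegative somewhere. Only the exit away from $c$ is guaranteed: when $\langle\xi,y-c\rangle=0$ the line comes no closer to $c$ than $y$.

Spheres about $c$ cross the rays in this way only in a narrow cone around $a$. So the first cut divides the shell into narrow columns, and each column receives its own center once and for all.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]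
\draw[dashed,gray] (13:2.7) -- (0,0) -- (-13:2.7);
\draw[dotted] (20:2.6) -- (0,0) -- (-20:2.6);
\draw[dotted] plot[domain=-20:20] (\x:{4*cos(\x)-sqrt(3.24-16*sin(\x)*sin(\x))});
\filldraw[fill=gray!25] plot[domain=-20:20] (\x:{4*cos(\x)-sqrt(9-16*sin(\x)*sin(\x))})
  -- plot[domain=20:-20] (\x:{4*cos(\x)-sqrt(6-16*sin(\x)*sin(\x))}) -- cycle;
\filldraw[fill=gray!25] plot[domain=-13:13] (\x:{4*cos(\x)-sqrt(5.29-16*sin(\x)*sin(\x))})
  -- plot[domain=13:-13] (\x:{4*cos(\x)-sqrt(3.24-16*sin(\x)*sin(\x))}) -- cycle;
\draw[thin] (4,0) -- node[below] {$R$} (-13:1.78);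
\fill (0,0) circle (0.7pt) node[left] {$0$} (4,0) circle (0.7pt) node[right] {$c$};
\fill (11:1.68) circle (0.7pt) node[below] {$y$};
\draw[->,thick] (11:1.68) -- (16:1.47) node[left] {$v$};
\node at (1.27,0) {inner};
\node at (1.95,0) {outer};
\end{tikzpicture}
\caption{A block bounded by rays from $0$ and by spheres about $c$ is cut along the gap $R<|z-c|<R+\delta$ (real section, not to scale). The outer part is trimmed from the dotted rays to the dashed rays. A hypersurface through a point $y$ of the gap between the dashed rays contains a nearby point $v$ farther from $c$; it may drift across a dashed ray, but it lands in the wider inner block.}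
\label{fig:gap}
\end{figure}

\section{Escape of hypersurfaces from thin walls}\label{sec:escape}

For a real $C^2$ function $u$ on an open set in $\mathbb C^N$, the \emph{Levi form} at $z$ is $L_u(z;\xi)=\sum_{j,k}\frac{\partial^2u}{\partial z_j\partial\bar z_k}(z)\,\xi_j\bar\xi_k$. The function $u$ is \emph{plurisubharmonic} (psh) if $L_u\ge0$, and \emph{strictly psh} if $L_u(z;\xi)>0$ for $\xi\neq0$. The Levi form of $|z-v|^2$ is $|\xi|^2$, and that of a real affine function is $0$. If $\gamma$ is a holomorphic map from a disc into the domain of $u$, then $\Delta(u\circ\gamma)=4L_u(\gamma;\gamma')$, so $u\circ\gamma$ is subharmonic when $u$ is psh.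

\begin{lemma}\label{lem:max}
Let $B$ be an open ball, $V$ a hypersurface, $v\in V\cap\overline B$, and $w$ a $C^2$ psh function near $\overline B$. Then there is $x\in V\cap\partial B$ with $w(x)\ge w(v)$.
\end{lemma}

\begin{proof}
Through every point $x\in V$ there passes a nonconstant holomorphic disc in $V$; this is where $N\ge2$ is used. Indeed, let $f$ be the restriction of the defining polynomial to a complex $2$-plane through $x$, in affine coordinates centered at $x$. If $f\equiv0$, take a line in the plane. Otherwise a linear change of coordinates gives $f(0,\cdot)\not\equiv0$, and Puiseux's theorem provides an integer $k\ge1$ and a function $\phi$ holomorphic near $0\in\mathbb C$ with $\phi(0)=0$ and $f(t^k,\phi(t))\equiv0$.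

The function $w$ could be constant along such a disc, so we perturb it. For $\eta>0$ let $x_\eta$ be a maximum point of $w+\eta|z|^2$ on the compact set $V\cap\overline B$. Suppose $x_\eta\in B$, and let $\gamma$ be a nonconstant holomorphic map from a disc about $0$ into $V\cap B$ with $\gamma(0)=x_\eta$. The subharmonic function $w\circ\gamma+\eta|\gamma|^2$ has a maximum at $0$, so it is constant. Then $0=\Delta(w\circ\gamma)+4\eta|\gamma'|^2\ge4\eta|\gamma'|^2$, so $\gamma$ is constant, a contradiction. Hence $x_\eta\in\partial B$ and $w(x_\eta)+\eta|x_\eta|^2\ge w(v)+\eta|v|^2$. A limit point $x$ of $x_\eta$ as $\eta\to0$ has the required properties.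
\end{proof}

The computation \eqref{eq:line} now extends from lines to all hypersurfaces.

\begin{corollary}\label{cor:sphere}
Let $V$ be a hypersurface, $y\in V$, $c\in\mathbb C^N$ and $\rho>0$. There is $v\in V$ with $|v-y|=\rho$ and $|v-c|^2\ge|y-c|^2+\rho^2$.
\end{corollary}

\begin{proof}
The function $w(z)=|z-c|^2-|z-y|^2=2\operatorname{Re}\langle z,y-c\rangle+|c|^2-|y|^2$ is real affine. Apply Lemma~\ref{lem:max} on $B(y,\rho)$.
\end{proof}

The same device moves a point of $V$ off the zero set of any strictly psh function. We must avoid finitely many zero sets at once, and a step that leaves one of them may return to another. We therefore take each step much shorter than the distance gained in the earlier ones.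

\begin{lemma}\label{lem:many}
Let $u_1,\dots,u_n$ be $C^2$ strictly psh functions on an open set $\Omega$, let $K\subset\Omega$ be compact, and let $\rho>0$. There is $\eta>0$ such that for every hypersurface $V$ and every $v\in V\cap K$ there is $v'\in V$ with $|v'-v|\le\rho$ and $|u_j(v')|\ge\eta$ for all $j$.
\end{lemma}

\begin{proof}
Shrink $\rho$ so that the closed $\rho$-neighborhood $K_\rho$ of $K$ lies in $\Omega$. By compactness there are $\mu>0$ such that all $u_j-\mu|z|^2$ are psh near $K_\rho$, and $M\ge1$ bounding all gradients $|\nabla u_j|$ on $K_\rho$. Define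
\[
\rho_1=\rho/2,\qquad\eta_j=\mu\rho_j^2/2,\qquad\rho_{j+1}=\min\bigl(\rho_j/2,\ \eta_j/(4M)\bigr).
\]
Then $\sum_i\rho_i\le\rho$ and $\sum_{i>j}\rho_i\le2\rho_{j+1}\le\eta_j/(2M)$. None of these numbers depends on $V$ or $v$.

Put $v_0=v$ and construct $v_1,\dots,v_n\in V$ with $|v_j-v_{j-1}|\le\rho_j$ and $|u_j(v_j)|\ge\eta_j$. If $|u_j(v_{j-1})|\ge\eta_j$, let $v_j=v_{j-1}$. Otherwise apply Lemma~\ref{lem:max} on the ball $B(v_{j-1},\rho_j)$, whose closure lies in $\overline B(v,\rho)\subset K_\rho$, to $w=u_j-\mu|z-v_{j-1}|^2$, which differs from $u_j-\mu|z|^2$ by a real affine function. This gives $v_j\in V$ with $|v_j-v_{j-1}|=\rho_j$ and $u_j(v_j)\ge u_j(v_{j-1})+\mu\rho_j^2>-\eta_j+2\eta_j=\eta_j$.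

Let $v'=v_n$. The segment from $v_j$ to $v'$ lies in $\overline B(v,\rho)$, so $|u_j(v')|\ge\eta_j-M\sum_{i>j}\rho_i\ge\eta_j/2$. Take $\eta=\min_j\eta_j/2$.
\end{proof}

\subsection*{Conical walls and cells}
The function $\psi_a$ of \eqref{eq:psi} satisfies $\psi_a(tz)=t\psi_a(z)$ for $t>0$, and it is $2$-Lipschitz. It is strictly psh on $\mathbb C^N\setminus\{0\}$: the term $\operatorname{Re}\langle z,a\rangle$ is affine, and differentiating $|z|=(\sum z_j\bar z_j)^{1/2}$ gives the Levi form
\[
\frac{|\xi|^2}{2|z|}-\frac{|\langle\xi,z\rangle|^2}{4|z|^3}\ \ge\ \frac{|\xi|^2}{4|z|}.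
\]
A finite set $A\subset S$ is an \emph{$\alpha$-net} if every $\theta\in S$ has $\psi_{a,\alpha}(\theta)<0$ for some $a\in A$. The open caps $\{\psi_{a,\alpha}<0\}\cap S$, $a\in S$, cover $S$, so $\alpha$-nets exist. For an $\alpha$-net $A$ and $\eta>0$ let
\[
S(A,\eta)=\{\theta\in S:|\psi_a(\theta)|\ge\eta\ \text{ for all }a\in A\},\qquad \psi_a=\psi_{a,\alpha},
\]
be what remains of the sphere when the walls of thickness $\eta$ are removed. For $\sigma:A\to\{\pm1\}$ the set $\{\theta\in S:\sigma(a)\psi_a(\theta)\ge\eta\text{ for all }a\in A\}$ is compact; the nonempty sets of this form are the \emph{cells} of $S(A,\eta)$. They are finitely many and pairwise disjoint, and their union is $S(A,\eta)$. Cells are small. A point of a cell has $\psi_a<0$ for some $a$, so $\sigma(a)=-1$, and the whole cell lies in the cap $\{\theta\in S:\operatorname{Re}\langle\theta,a\rangle\ge\cos\alpha\}$. On this cap $|\theta-a|^2\le2-2\cos\alpha\le\alpha^2$, so the cell has diameter at most $2\alpha$.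

\begin{corollary}\label{cor:walls}
Let $A$ be an $\alpha$-net, $K\subset\mathbb C^N\setminus\{0\}$ compact, and $\rho>0$. There is $\eta>0$ such that for every hypersurface $V$ and every $v\in V\cap K$ there is $v'\in V$ with $|v'-v|\le\rho$ and with the following property: every $z$ with $|z-v'|\le\eta$ and $|z|\le2$ is nonzero and has $z/|z|\in S(A,\eta)$.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:many}, applied to $\{\psi_a\}_{a\in A}$ on $\mathbb C^N\setminus\{0\}$, gives a constant, which we write as $4\eta$, and a point $v'$ with $|\psi_a(v')|\ge4\eta$ for all $a$. For $z$ as in the statement, $|\psi_a(z)|\ge4\eta-2\eta$, so $z\ne0$ and $|\psi_a(z/|z|)|\ge2\eta/|z|\ge\eta$.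
\end{proof}

\section{Columns, admissible sets and trapping}\label{sec:adm}

Fix $0<\varepsilon\le\frac12$ and put
\[
r_0=1+0.4\varepsilon,\quad r_1=1+0.5\varepsilon,\quad r_2=1+0.6\varepsilon,\quad B_*=\overline B(0,r_0),\quad I_0=[3-0.8\varepsilon,\,3-0.2\varepsilon].
\]
Let $\alpha_0=\sqrt\varepsilon/10$, let $A_0$ be an $\alpha_0$-net, and let $\eta_0$ be the constant of Corollary~\ref{cor:walls} for $A_0$, $K=\{|z|=r_1\}$ and $\rho=0.05\varepsilon$. Let $T_1,\dots,T_Q$ be the cells of $S(A_0,\eta_0)$, and choose $a_\nu\in A_0$ with $\operatorname{Re}\langle\theta,a_\nu\rangle\ge\cos\alpha_0$ on $T_\nu$. The cone over $T_\nu$ is the $\nu$-th \emph{column}. Its center is $c_\nu=4a_\nu$, and the function $\ell_\nu(z)=|z-c_\nu|$ is the \emph{depth}. These data stay fixed to the end.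

On the axis of the column, $\ell_\nu(ta_\nu)=4-t$ for $t\le 4$, and depths in $I_0$ correspond to $1+0.2\varepsilon\le t\le1+0.8\varepsilon$. The aperture $\alpha_0$ is chosen so that off the axis the error is small compared with the spacing of these constants. For $\theta\in T_\nu$ let $x=\operatorname{Re}\langle\theta,a_\nu\rangle$, so that $0\le 1-x\le1-\cos\alpha_0\le\alpha_0^2/2=\varepsilon/200$. Since $\ell_\nu(t\theta)^2=t^2-8tx+16=(4-t)^2+8t(1-x)$,
\begin{equation}\label{eq:depth}
(4-t)^2\le \ell_\nu(t\theta)^2\le(4-t)^2+0.08\,\varepsilon\qquad(\theta\in T_\nu,\ 0\le t\le2).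
\end{equation}

\begin{lemma}\label{lem:depth}
Let $\theta\in T_\nu$.
\begin{itemize}
\item[(a)] The function $t\mapsto\ell_\nu(t\theta)$ is strictly decreasing on $[0,2]$, and its range contains $I_0$.
\item[(b)] If $r_0\le t\le r_2$, then $\ell_\nu(t\theta)$ lies in the interior of $I_0$.
\item[(c)] If $0\le t\le2$ and $\ell_\nu(t\theta)\in I_0$, then $1<t<1+\varepsilon\le\frac32$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The derivative of $\ell_\nu(t\theta)^2$ is $2t-8x\le4-8\cos\frac1{10}<0$. At $t=0$ the depth is $4>\max I_0$, and at $t=2$ its square is at most $4.04<2.6^2\le(\min I_0)^2$.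

(b) By \eqref{eq:depth}, $\ell_\nu(t\theta)\ge3-0.6\varepsilon>\min I_0$ and $\ell_\nu(t\theta)^2\le(3-0.4\varepsilon)^2+0.08\varepsilon$. The last number is less than $(3-0.2\varepsilon)^2$, because $(3-0.2\varepsilon)^2-(3-0.4\varepsilon)^2=0.2\varepsilon(6-0.6\varepsilon)>\varepsilon$.

(c) By \eqref{eq:depth}, $4-t\le3-0.2\varepsilon$, so $t>1$. Also $(4-t)^2\ge(3-0.8\varepsilon)^2-0.08\varepsilon>(3-\varepsilon)^2$, because $(3-0.8\varepsilon)^2-(3-\varepsilon)^2=0.2\varepsilon(6-1.8\varepsilon)>\varepsilon$. So $t<1+\varepsilon$.
\end{proof}

By (a), direction and depth are coordinates on each column: for $(\theta,\ell)\in T_\nu\times I_0$ there is exactly one point $\Phi_\nu(\theta,\ell)=t\theta$ with $0\le t\le2$ and depth $\ell$. Solving the quadratic equation, with $t\le2<4x$ selecting the root, gives $t=4x-\sqrt{\ell^2-16(1-x^2)}$, so $\Phi_\nu$ is continuous. It is injective, and different $\nu$ give disjoint images since the $T_\nu$ are disjoint. We shall use two consequences of the definition without further comment. A point $z$ with $0<|z|\le2$, $z/|z|\in T_\nu$ and $\ell_\nu(z)\in I_0$ equals $\Phi_\nu(z/|z|,\ell_\nu(z))$.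 And on a ray, the point nearer to $0$ has the greater depth.

\begin{definition}
An \emph{admissible set} is a set
\[
D=\bigcup_{\nu=1}^Q\bigcup_{i=1}^{n_\nu}\Phi_\nu(\Lambda_{\nu,i}\times I_{\nu,i}),
\]
where for each $\nu$ the $I_{\nu,i}\subset I_0$ are disjoint compact nondegenerate intervals in increasing order, and the $\Lambda_{\nu,i}\subset T_\nu$ are compact, possibly empty, with $\Lambda_{\nu,i}\subset\operatorname{int}\Lambda_{\nu,i+1}$ (interior in $S$). The sets $\Phi_\nu(\Lambda_{\nu,i}\times I_{\nu,i})$ are the \emph{blocks} of $D$.
\end{definition}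

In each column the block $i=1$ is the outermost, and each block is strictly wider than the blocks outside it, as Section~\ref{sec:model} requires. An admissible set is compact and lies in $\{1<|z|<1+\varepsilon\}$ by Lemma~\ref{lem:depth}(c).

The inclusion $[0,1]D\subset h_r(D)$ is too weak to survive a cut: a hypersurface might touch $D$ only at its boundary, leaving no room to move along it, and the thickness of a cut has to be chosen once for all hypersurfaces. We carry a uniform version. For $\tau>0$ let $D_{-\tau}=\{x:\overline B(x,\tau)\subset D\}$ be the \emph{$\tau$-core} of $D$.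

\begin{definition}
An admissible set $D$ is \emph{$\tau$-trapping} if every hypersurface that meets $B_*\cup\operatorname{sh}(D)$ meets $D_{-\tau}$. It is \emph{trapping} if it is $\tau$-trapping for some $\tau>0$.
\end{definition}

If $D$ is trapping, then
\begin{equation}\label{eq:trap}
D\ne\emptyset,\qquad B_*\cup[0,1]D\subset h_r(D).
\end{equation}
Indeed, the hypersurface $\{z_1=0\}$ meets $B_*$, hence $D$. A point of $B_*\cup[0,1]D$ lies in $D$ or in $B_*\cup\operatorname{sh}(D)$, and in the second case \eqref{eq:hyp} applies.

\begin{lemma}\label{lem:first}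
The admissible set $D^1=\bigcup_\nu\Phi_\nu(T_\nu\times I_0)$ is trapping.
\end{lemma}

\begin{proof}
First, $\operatorname{sh}(D^1)\subset B_*$. Let $y=sx\notin D^1$ with $0<s\le 1$ and $x\in D^1$ in the direction $\theta\in T_\nu$. Then $\ell_\nu(y)\ge\ell_\nu(x)\ge\min I_0$, and $\ell_\nu(y)\notin I_0$ because $y\notin D^1$; so $\ell_\nu(y)>\max I_0>\ell_\nu(r_0\theta)$ by Lemma~\ref{lem:depth}(b). By monotonicity $|y|<r_0$.

Let the hypersurface $V$ meet $B_*$. Lemma~\ref{lem:max} on $B(0,r_1)$ with $w=0$ gives $v\in V$ with $|v|=r_1$. Let $v'\in V$ be the point given by Corollary~\ref{cor:walls} and the choice of $\eta_0$, so $|v'-v|\le0.05\varepsilon$. Put $\tau=\min(0.05\varepsilon,\eta_0)$ and let $|z-v'|\le\tau$. Then $r_0\le|z|\le r_2\le 2$, so $z/|z|\in S(A_0,\eta_0)$ lies in some $T_\nu$, and $\ell_\nu(z)\in I_0$ by Lemma~\ref{lem:depth}(b). Hence $z\in D^1$, and $v'$ lies in the $\tau$-core of $D^1$.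
\end{proof}

\section{Angular cuts}\label{sec:ang}

We remove conical walls from all blocks. To keep the direction sets strictly nested, the walls are made slightly thicker in the outer blocks; this also casts no shadow.

\begin{lemma}\label{lem:ang}
Let $D$ be admissible and trapping, and let $0<\alpha\le\frac1{10}$. There is an admissible trapping set $D'\subset D$ with the same intervals whose direction sets $\Lambda'_{\nu,i}$ are finite disjoint unions of compact sets of diameter at most $2\alpha$.
\end{lemma}

\begin{proof}
Let $D$ be $\tau$-trapping. Let $A$ be an $\alpha$-net and $\eta$ the constant of Corollary~\ref{cor:walls} for $A$, $K=\{1\le|z|\le2\}$ and $\rho=\tau/2$. Put $\eta_i=\frac\eta2(1+\frac1i)$, so that $\eta=\eta_1>\eta_2>\cdots>0$, and let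
\[
\Lambda'_{\nu,i}=\Lambda_{\nu,i}\cap S(A,\eta_i).
\]
Intersecting $\Lambda_{\nu,i}$ with the cells of $S(A,\eta_i)$ gives the required decomposition. A point $\theta\in\Lambda'_{\nu,i}$ lies in $\operatorname{int}\Lambda_{\nu,i+1}$ and has $|\psi_a(\theta)|\ge\eta_i>\eta_{i+1}$ for all $a\in A$; both conditions show that nearby directions lie in $\Lambda'_{\nu,i+1}$. So $D'$ is admissible.

\emph{No new shadow: $\operatorname{sh}(D')\subset\operatorname{sh}(D)$.} It suffices to show that if $x\in D'$, $0\le s\le 1$ and $y=sx\in D$, then $y\in D'$. Write $x=\Phi_\nu(\theta,\ell)$ with $\ell\in I_{\nu,j}$ and $\theta\in\Lambda'_{\nu,j}$. The point $y\in D$ has direction $\theta\in T_\nu$, so $y=\Phi_\nu(\theta,\ell')$ with $\ell'\in I_{\nu,i}$ and $\theta\in\Lambda_{\nu,i}$ for some $i$. Since $\ell'\ge\ell$, we have $i\ge j$, so $\theta\in S(A,\eta_j)\subset S(A,\eta_i)$. Thus $\theta\in\Lambda'_{\nu,i}$ and $y\in D'$.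

\emph{Trapping.} A hypersurface $V$ that meets $B_*\cup\operatorname{sh}(D')$ meets $B_*\cup\operatorname{sh}(D)$, so it contains a point $v\in D_{-\tau}\subset K$. Let $v'\in V$ be given by Corollary~\ref{cor:walls}, put $\tau'=\min(\tau/2,\eta)$, and let $|z-v'|\le\tau'$. Then $z\in\overline B(v,\tau)\subset D$, so $|z|\le2$ and $z/|z|\in S(A,\eta)\subset S(A,\eta_i)$ for every $i$. Hence $z\in D'$, whichever block of $D$ contains it, and $v'\in D'_{-\tau'}$.
\end{proof}

\section{Radial cuts}\label{sec:rad}

We now cut one block at a prescribed depth $R$ and trim its outer part, as in Figure~\ref{fig:gap}. The constants are chosen in the order found in Section~\ref{sec:model}: first the margin $\kappa$, then a step $\rho$ smaller than the margin, then a gap $\delta$ of order $\rho^2$.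

\begin{lemma}\label{lem:rad}
Let $D$ be admissible and trapping. Fix a block $(\nu,i)$, write $I_{\nu,i}=[b,d]$ and $\Lambda=\Lambda_{\nu,i}$, and let $b<R<d$. There are a compact set $\Lambda'\subset\operatorname{int}\Lambda$ and $\delta>0$ with $R+\delta<d$ such that the set $D'\subset D$ obtained by replacing $\Phi_\nu(\Lambda\times[b,d])$ with
\[
\Phi_\nu(\Lambda'\times[b,R])\ \cup\ \Phi_\nu(\Lambda\times[R+\delta,d])
\]
is admissible and trapping.
\end{lemma}

\begin{proof}
Let $D$ be $\tau$-trapping. Write $c=c_\nu$, $\Phi=\Phi_\nu$, $\Lambda_j=\Lambda_{\nu,j}$, $I_j=I_{\nu,j}$, put $\Lambda_0=\emptyset$, and let the distance to the empty set be $+\infty$.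

\emph{Constants.} Choose $\kappa>0$ with
\[
2\kappa\le\frac\tau4,\qquad2\kappa\le d-R,\qquad\kappa<\operatorname{dist}\Bigl(T_\nu,\bigcup_{\nu'\ne\nu}T_{\nu'}\Bigr),\qquad\kappa<\operatorname{dist}(\Lambda_{i-1},S\setminus\Lambda).
\]
The last distance is positive because $\Lambda_{i-1}$ is a compact subset of $\operatorname{int}\Lambda$; this is the use of strict nesting. Put
\[
\Lambda'=\{\theta\in\Lambda:\operatorname{dist}(\theta,S\setminus\Lambda)\ge\kappa\},\qquad\rho=\kappa/5,\qquad\delta=\rho^2/20 .
\]
Since $I_0$ has length at most $0.3$, we have $\kappa\le0.15$, and therefore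
\begin{equation}\label{eq:const}
\delta\le\rho\le0.03,\qquad3\rho<d-R,\qquad\rho\le\tau/40,\qquad\delta\le\tau^2/32000 .
\end{equation}
The set $\Lambda'$ is compact and lies in $\operatorname{int}\Lambda$. It contains the open set $\{\theta\in S:\operatorname{dist}(\theta,S\setminus\Lambda)>\kappa\}$, which contains $\Lambda_{i-1}$. So $\Lambda_{i-1}\subset\operatorname{int}\Lambda'$, $\Lambda'\subset\operatorname{int}\Lambda$ and $R+\delta<d$, and $D'$ is admissible. The removed set is $D\setminus D'=E_1\cup E_2$, where
\[
E_1=\Phi\bigl((\Lambda\setminus\Lambda')\times[b,R]\bigr),\qquad E_2=\Phi\bigl(\Lambda\times(R,R+\delta)\bigr)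
\]
are the trimmed strip and the gap. We show that $D'$ is $\delta$-trapping.

\emph{Step 1: the new shadow.} We claim that $\operatorname{sh}(D')\subset\operatorname{sh}(D)\cup\Phi(\Lambda'\times(R,R+\delta))$. Let $y=sx\notin D'$ with $x\in D'$ and $0\le s\le1$. If $y\notin D$, then $y\in\operatorname{sh}(D)$. Otherwise $y\in E_1\cup E_2$, so $y=\Phi(\theta,\ell')$ with $\theta\in\Lambda$ and $b\le\ell'<R+\delta$. The point $x\in D'$ has the same direction, so $x=\Phi(\theta,\ell)$ with $\ell\le\ell'<R+\delta$. The blocks of $D'$ in this column that contain such depths are those with interval $I_j$, $j<i$, where $\theta\in\Lambda_j\subset\Lambda_{i-1}\subset\Lambda'$, and the one with interval $[b,R]$, where $\theta\in\Lambda'$. So $\theta\in\Lambda'$, and $y\notin D'$ forces $\ell'\in(R,R+\delta)$.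

\emph{Step 2: the strip misses the core, $E_1\cap D_{-\tau/4}=\emptyset$.} A point of $E_1$ is close to the side of its block, and we check that no other block lies just across that side. Let $z=\Phi(\theta,\ell)\in E_1$. There is $\theta^*\in S\setminus\Lambda$ with $|\theta^*-\theta|<\kappa$. Put $z^*=|z|\theta^*$; since $|z|\le\frac32$, we have $|z^*-z|<2\kappa\le\tau/4$. Suppose $z^*\in D$. Then $\theta^*$ lies in some $T_{\nu'}$, and $\nu'=\nu$ by the third condition on $\kappa$. So $\theta^*\in\Lambda_j$ and $|z^*-c|\in I_j$ for some $j$. As $\Lambda_j\subset\Lambda$ for $j\le i$ and $\theta^*\notin\Lambda$, we have $j>i$, and so $|z^*-c|>d$. But $|z^*-c|\le\ell+|z^*-z|<R+2\kappa\le d$. Hence $z^*\notin D$, and $z\notin D_{-\tau/4}$.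

\emph{Step 3: hypersurfaces $V$ that meet $B_*\cup\operatorname{sh}(D)$.} There is $v\in V\cap D_{-\tau}$, possibly in another column. We move it away from the sphere $|z-c|=R$. Let $u(z)=|z-c|^2-R^2$. If $|u(v)|\ge\tau^2/8$, put $v'=v$. Otherwise Corollary~\ref{cor:sphere} gives $v'\in V$ with $|v'-v|=\tau/2$ and $u(v')\ge u(v)+\tau^2/4>\tau^2/8$. In both cases $v'\in D$, so $|v'-c|+R\le\frac32+4+3\le10$, and
\[
\bigl||v'-c|-R\bigr|=\frac{|u(v')|}{|v'-c|+R}\ge\frac{\tau^2}{80}.
\]
Let $|z-v'|\le\delta$. By \eqref{eq:const}, $\bigl||z-c|-R\bigr|\ge\tau^2/80-\delta>\delta$, so $z\notin E_2$. Also $|z-v|\le\tau/2+\delta\le3\tau/4$, so $\overline B(z,\tau/4)\subset\overline B(v,\tau)\subset D$; thus $z\in D_{-\tau/4}$, and $z\notin E_1$ by Step~2. Hence $z\in D'$, and $v'\in D'_{-\delta}$.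

\emph{Step 4: hypersurfaces $V$ through a point $y\in\Phi(\Lambda'\times(R,R+\delta))$.} Corollary~\ref{cor:sphere} gives $v\in V$ with $|v-y|=\rho$ and $|v-c|^2\ge|y-c|^2+\rho^2\ge R^2+\rho^2$. Since $|v-c|\le R+\delta+\rho$ and $R\le3$, we have $|v-c|+R\le10$, and so $|v-c|\ge R+\rho^2/10=R+2\delta$. Let $|z-v|\le\delta$. The depth of $z$ satisfies
\[
R+\delta\le|z-c|\le R+2\delta+\rho\le R+3\rho<d .
\]
For the direction, $|z-y|\le\rho+\delta\le2\rho$ and $1<|y|\le\frac32$, so $0<|z|\le2$. Writing $\frac z{|z|}-\frac y{|y|}=\frac{z-y}{|y|}+\frac{z}{|z|}\cdot\frac{|y|-|z|}{|y|}$, we get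
\[
\Bigl|\frac z{|z|}-\frac y{|y|}\Bigr|\le\frac{2|z-y|}{|y|}\le4\rho<\kappa .
\]
As $y/|y|\in\Lambda'$ is at distance at least $\kappa$ from $S\setminus\Lambda$, we conclude that $z/|z|\in\Lambda$. Thus $z\in\Phi(\Lambda\times[R+\delta,d])\subset D'$, and $v\in D'_{-\delta}$.

By Step 1, a hypersurface that meets $B_*\cup\operatorname{sh}(D')$ is covered by Step 3 or Step 4.
\end{proof}

\section{The limit set and the proof of Theorem~\ref{thm:main}}\label{sec:limit}

\subsection*{The sets $D^m$}
Starting from the set $D^1$ of Lemma~\ref{lem:first}, we construct admissible trapping sets $D^1\supset D^2\supset\cdots$. Given $D^{m-1}$, apply Lemma~\ref{lem:ang} with $\alpha=\frac1{10m}$. Then apply Lemma~\ref{lem:rad} to the blocks one after another, with $R$ the midpoint of the interval; one such round replaces every interval by two intervals at most half as long. After finitely many rounds all intervals have length at most $\frac1m$; call the result $D^m$. Lemma~\ref{lem:rad} keeps a direction set or replaces it by a compact subset, so each direction set of $D^m$ is still a finite disjoint union of compact sets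 of diameter at most $\frac1{5m}$. The finitely many maps $\Phi_\nu$ are injective and uniformly continuous on $T_\nu\times I_0$, with disjoint images. Hence $D^m$ is a finite disjoint union of compact \emph{pieces} of diameter at most $\omega_m$, where $\omega_m\to0$.

\subsection*{The intersection}
Let $X_0=\bigcap_mD^m$, a nonempty compact subset of $\{1<|z|<1+\varepsilon\}$ by \eqref{eq:trap}. Recall that a nonempty metric space is \emph{zero-dimensional} if every point has arbitrarily small neighborhoods that are both open and closed; such a space is totally disconnected, since any two points are separated by an open and closed set. The traces on $X_0$ of the pieces of $D^m$ are open and closed in $X_0$, so $X_0$ is zero-dimensional.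

Rational hulls pass to decreasing intersections. Let $y\in\bigcap_mh_r(D^m)$ and let $p$ be a polynomial. Pick $x_m\in D^m$ with $p(x_m)=p(y)$; a limit point $x$ of $(x_m)$ lies in $X_0$ and has $p(x)=p(y)$. So $y\in h_r(X_0)$. Since $B_*\cup[0,1]X_0\subset B_*\cup[0,1]D^m\subset h_r(D^m)$ for all $m$ by \eqref{eq:trap},
\[
B_*\cup[0,1]X_0\subset h_r(X_0).
\]
By Proposition~\ref{prop:crit}, $h_r(X_0)=\widehat{X_0}$, and this set is starshaped about $0$.

\subsection*{Removing isolated points}
A nonempty compact metric space is homeomorphic to the middle-thirds set exactly when it is totally disconnected and has no isolated points. The set $X_0$ may have isolated points. We attach a small Cantor set to each, placed along the ray toward $0$, so that it lies inside the hull and leaves the hull unchanged.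

Let $x_1,x_2,\dots$ be the isolated points of $X_0$; there are at most countably many. Choose $0<\lambda_j\le2^{-j}$ with $(1-\lambda_j)|x_j|>1$ and a Cantor set $C_j\subset[1-\lambda_j,1]$ with $1\in C_j$. Put $E_j=\{sx_j:s\in C_j\}$ and $X=X_0\cup\bigcup_jE_j$. Then $X\subset\{1<|z|<1+\varepsilon\}$.

The set $X$ is compact. A sequence in $X$ has a subsequence in $X_0$, or in one $E_j$, or with terms $y_k\in E_{j_k}$ where $j_k\to\infty$; in the last case $|y_k-x_{j_k}|\le2\lambda_{j_k}\to0$, and a limit point of $(x_{j_k})$ in $X_0$ is a limit point of $(y_k)$. No point of $X$ is isolated, since it either lies in a Cantor set $E_j$ or is a nonisolated point of $X_0$. Finally, $X$ is a countable union of closed zero-dimensional subsets, and such a union is zero-dimensional by the countable closed sum theorem \cite[Thm.~II.2]{HW}. So $X$ is a Cantor set.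

\subsection*{The hulls and algebras of $X$}
Since $E_j\subset[0,1]X_0\subset\widehat{X_0}$, we have $X_0\subset X\subset\widehat{X_0}$, and therefore $\widehat X=\widehat{X_0}$. This set is starshaped about $0$; the dilations $z\mapsto sz$ contract it to $0$, so it is contractible and connected. Moreover $\widehat X\supset h_r(X)\supset h_r(X_0)=\widehat{X_0}=\widehat X$, so
\[
\overline B(0,1)\subset B_*\subset h_r(X)=\widehat X .
\]
Let $r=\max_X|z|<1+\varepsilon$. If $|y|>r$, the polynomial $p(z)=\langle z,y\rangle$ has $|p(y)|=|y|^2>r|y|\ge\sup_X|p|$, so $y\notin\widehat X$. Hence $\widehat X\subset B(0,1+\varepsilon)$.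

A polynomial $q$ that is zero-free on $X$ is zero-free on $h_r(X)=\widehat X$, so $1/q\in P(X)$ by \eqref{eq:oka}. Hence $R(X)=P(X)$. Finally, suppose $P(X)=C(X)$. As $0\notin X$, the functions $\bar z_j/|z|^2$ are continuous on $X$, and $\sum_jz_j\cdot\bar z_j/|z|^2=1$ there. Approximating them by polynomials $g_j$, we get $|1-\sum_jz_jg_j|<1$ on $X$, while $1-\sum_jz_jg_j$ equals $1$ at $0\in\widehat X$. This contradiction shows that $P(X)\ne C(X)$ and completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{HW}
Hurewicz and Wallman, \emph{Dimension Theory}.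

\bibitem{Izzo}
Alexander J. Izzo, \emph{No topological condition implies equality of polynomial and rational hulls}, arXiv:1806.06160 (2018).

\end{thebibliography}
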